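\title{A Bezout domain that is not an elementary divisor ring, with each nonzero prime ideal in at most two maximal ideals}

\begin{abstract}
We construct a commutative Bezout domain in which every nonzero prime ideal is contained in at most two maximal ideals and over which some $2\times2$ matrix admits no diagonal reduction. This answers in the negative a question of Zabavsky and Romaniv. The ring consists of bounded sequences, modulo an ultrafilter, in a principal ideal domain that is dense in the continuous functions on a circle and whose prime elements have at most two zeros. The obstruction to diagonal reduction is the M\"obius band. The bound two is sharp: we also prove that a Bezout domain in which every nonzero prime ideal lies in a unique maximal ideal is an elementary divisor ring.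
\end{abstract}

\section{The question and the answer}\label{sec:intro}

All rings are commutative with identity. An integral domain is a \emph{Bezout domain} if every finitely generated ideal is principal. A matrix $N$ over a ring $R$ \emph{admits diagonal reduction} if there are invertible matrices $P$ and $Q$ over $R$ such that $PNQ$ is a diagonal matrix $\operatorname{diag}(d_1,d_2,\dots)$, padded with zero rows or columns as needed, with $d_i\mid d_{i+1}$ for all $i$. The ring $R$ is an \emph{elementary divisor ring} if every matrix over $R$ admits diagonal reduction. Since $N$ and $PNQ$ have isomorphic cokernels, every finitely presented module over such a ring is a direct sum of cyclic modules. The theorem on the Smith normal form says that every principal ideal domain (PID) is an elementary divisor ring.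

We write $(a_1,\dots,a_m)=1$ when the elements $a_1,\dots,a_m$ generate the unit ideal, and we call $a$ and $b$ \emph{coprime} when $(a,b)=1$. Three rules will be used throughout.
\begin{itemize}
\item[(C1)] If $(a,b)=1$ and $a'\mid a$, then $(a',b)=1$.
\item[(C2)] If $(a,b)=1$ and $(a',b)=1$, then $(aa',b)=1$: multiply $ua+vb=1$ by $u'a'+v'b=1$.
\item[(C3)] If $R$ is a domain, $aR+bR=dR\neq0$, $a=da_1$ and $b=db_1$, then $(a_1,b_1)=1$: cancel $d$ in $ua+vb=d$.
\end{itemize}

For a domain, the Bezout property is exactly diagonal reduction of $1\times2$ matrices. Indeed, if $(a\ \ b)$ reduces to $(d\ \ 0)$, then $aR+bR=dR$. Conversely, if $aR+bR=dR\ne0$, then with $a_1,b_1$ as in (C3) and $ua_1+vb_1=1$,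
\[
(a\ \ b)\begin{pmatrix}u&-b_1\\ v&a_1\end{pmatrix}=(d\ \ 0),
\]
and the square matrix has determinant $1$. Rings over which $1\times2$ matrices admit diagonal reduction are called \emph{Hermite rings}. Thus a domain that is an elementary divisor ring is a Bezout domain, every Bezout domain is a Hermite ring, and the first case in which the two notions can differ is that of $2\times2$ matrices. Over a Bezout domain such a matrix can be made triangular by a column operation, and a generator of the ideal of its entries can be factored out. What remains is $\left(\begin{smallmatrix}a&b\\0&c\end{smallmatrix}\right)$ with $(a,b,c)=1$, and a combination of its rows has the form $(pa\ \ \,pb+qc)$. Kaplansky's criterion for Hermite rings says that everything depends on whether the entries of such a combination can be made coprime. For Bezout domains it reads as follows.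

\begin{theorem}[Kaplansky {\cite[Theorem 5.2]{Kap}}]\label{thm:kap}
A Bezout domain $R$ is an elementary divisor ring if and only if for all $a,b,c\in R$ with $(a,b,c)=1$ there are $p,q\in R$ with $(pa,\,pb+qc)=1$.
\end{theorem}

The condition is easy to meet at one maximal ideal at a time, and finitely many maximal ideals can be handled together.

\begin{proposition}\label{prop:finite}
A Bezout domain $R$ in which every nonzero element is contained in only finitely many maximal ideals is an elementary divisor ring.
\end{proposition}

\begin{proof}
Let $(a,b,c)=1$. If $a=0$, choose $p,q$ with $pb+qc=1$. If $a\ne0$, let $\mathfrak m_1,\dots,\mathfrak m_l$ be the maximal ideals that contain $a$. By the Chinese remainder theorem there is $q$ with $q\equiv1 \pmod{\mathfrak m_i}$ when $b\in\mathfrak m_i$ and $q\equiv0\pmod{\mathfrak m_i}$ when $b\notin\mathfrak m_i$. In the first case $c\notin\mathfrak m_i$ and $b+qc\equiv c$; in the second case $b+qc\equiv b$. So $b+qc$ lies in no $\mathfrak m_i$, that is, $(a,b+qc)=1$, and Theorem~\ref{thm:kap} applies with $p=1$.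
\end{proof}

It is natural to ask for finiteness only along prime ideals. The following was posed as an open question by Zabavsky and Romaniv \cite{ZR}.

\medskip
\noindent\textbf{Question.} \emph{Is every commutative Bezout domain in which each nonzero prime ideal is contained in only finitely many maximal ideals an elementary divisor ring?}
\medskip

One is inclined to guess that the answer is yes. A maximal ideal that contains an element $a\neq0$ contains a prime ideal minimal over $aR$, so if each nonzero element has finitely many minimal primes, the hypothesis of the Question implies that of Proposition~\ref{prop:finite}. A counterexample must therefore have elements with infinitely many minimal primes, and the local solutions of Kaplansky's condition must fail to fit together for a global reason. This does happen.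

\begin{theorem}\label{thm:A}
There is a commutative Bezout domain $R$ such that
\begin{itemize}
\item[(i)] every nonzero prime ideal of $R$ is contained in at most two maximal ideals;
\item[(ii)] some $2\times2$ matrix over $R$ admits no diagonal reduction.
\end{itemize}
\end{theorem}

So the answer to the Question is negative; in particular, not every commutative Bezout domain is an elementary divisor ring. The bound two cannot be lowered.

\begin{theorem}\label{thm:B}
Let $R$ be a commutative Bezout domain in which every nonzero prime ideal is contained in a unique maximal ideal. Then $R$ is an elementary divisor ring.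
\end{theorem}

Together the theorems say that, for Bezout domains, the condition ``every nonzero prime ideal lies in at most $n$ maximal ideals'' implies the elementary divisor property for $n=1$ and does not imply it for any $n\ge2$. Theorem~\ref{thm:B} is known in the literature for Bezout PM* domains (Zabavsky--Gatalevych); we give a full proof in Section~\ref{sec:B}.

The global reason behind Theorem~\ref{thm:A} is the M\"obius band over a circle $S$. Section~\ref{sec:mobius} isolates this obstruction in a quantitative form. Section~\ref{sec:A} constructs a PID $A$ that is dense in the ring of continuous functions on $S$. Section~\ref{sec:R} defines $R$ as a ring of bounded sequences in $A$ and proves that it is a Bezout domain with property (ii). Section~\ref{sec:primes} proves property (i).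

\section{The M\"obius obstruction}\label{sec:mobius}

We first extract from a diagonal reduction the one equation that we shall contradict.

\begin{lemma}\label{lem:pq}
Let $N$ be a $2\times2$ matrix over a ring $B$ whose entries generate the unit ideal. If $N$ admits diagonal reduction, then there are column vectors $p,q\in B^2$ with $p^TNq=1$.
\end{lemma}

\begin{proof}
Let $PNQ=\operatorname{diag}(d_1,d_2)$ with $d_1\mid d_2$. All entries of $N=P^{-1}\operatorname{diag}(d_1,d_2)Q^{-1}$ lie in $d_1B$, so $d_1$ is a unit. Let $p^T$ be $d_1^{-1}$ times the first row of $P$, and let $q$ be the first column of $Q$.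
\end{proof}

Let
\[
S=\{(u,v)\in\mathbb R^2:u^2+v^2=\sqrt2\}
\]
be the circle of radius $\sqrt[4]{2}$, with angle $\phi$ and coordinate functions $x=\sqrt[4]{2}\cos\phi$ and $y=\sqrt[4]{2}\sin\phi$. The radius plays no role until Section~\ref{sec:A}. Let $C(S)$ be the ring of continuous real functions on $S$. For a continuous map $p$ from $S$ to $\mathbb R$ or $\mathbb R^2$ let $\|p\|$ be the maximum of the Euclidean length $|p|$ on $S$. For $\lambda\in\mathbb R$ put
\[
N_\lambda=I+\lambda J=\begin{pmatrix}1+\lambda\cos\phi&\lambda\sin\phi\\ \lambda\sin\phi&1-\lambda\cos\phi\end{pmatrix},\qquad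
J=\begin{pmatrix}\cos\phi&\sin\phi\\ \sin\phi&-\cos\phi\end{pmatrix}.
\]
The matrix $J$ is symmetric with $J^2=I$, hence orthogonal; the trace of $N_\lambda$ is $2$ and $\det N_\lambda=1-\lambda^2$. The half-angle formulas give
\[
N_1=2\,ww^T,\qquad w(\phi)=\begin{pmatrix}\cos(\phi/2)\\ \sin(\phi/2)\end{pmatrix}\qquad(0\le\phi\le2\pi).
\]
The image of $N_1(\phi)$ is the line spanned by $w(\phi)$. It makes a half turn as $\phi$ goes once around the circle, since $w(2\pi)=-w(0)$; these lines form the M\"obius band.

\begin{lemma}\label{lem:mobius}
If $p,q\colon S\to\mathbb R^2$ are continuous and $p^TN_\lambda q=1$ on $S$, then $|\lambda-1|\,\|p\|\,\|q\|\ge1$. In particular, no such $p,q$ exist for $\lambda=1$.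
\end{lemma}

\begin{proof}
The continuous function $\phi\mapsto p(\phi)\cdot w(\phi)$ on $[0,2\pi]$ takes opposite values at $0$ and $2\pi$, because $p(2\pi)=p(0)$ and $w(2\pi)=-w(0)$. By the intermediate value theorem it vanishes at some $\phi_0$. At $\phi_0$ we have $p^TN_1q=2(p\cdot w)(q\cdot w)=0$, and therefore
\[
1=p^TN_\lambda q=p^T(N_\lambda-N_1)q=(\lambda-1)\,p^TJq\le|\lambda-1|\,|p|\,|q| .\qedhere
\]
\end{proof}

By Lemmas~\ref{lem:pq} and~\ref{lem:mobius}, the matrix $N_1$ admits no diagonal reduction over any subring $B$ of $C(S)$ that contains $\frac12$, $\cos\phi$ and $\sin\phi$. This alone does not give a counterexample, because no such $B$ is a Bezout domain.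

\begin{lemma}\label{lem:singular}
Over a Bezout domain, every $2\times2$ matrix $N$ with $\det N=0$ admits diagonal reduction. Hence a subring of $C(S)$ that contains $\frac12$, $\cos\phi$ and $\sin\phi$ is not a Bezout domain.
\end{lemma}

\begin{proof}
Reduce the first row: $NQ=\left(\begin{smallmatrix}a&0\\ b&c\end{smallmatrix}\right)$ with $Q$ invertible, and $ac=0$. If $c=0$, reduce the first column by an invertible matrix on the left. If $a=0$, reduce the second row and exchange the rows. In both cases the result has the form $\operatorname{diag}(d,0)$. The second statement follows since $\det N_1=0$.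
\end{proof}

So $N_1$ has to be replaced by a nonsingular matrix. For $\lambda>0$, $\lambda\ne1$, the matrix $N_\lambda$ is invertible over $C(S)$, with inverse $(I-\lambda J)/(1-\lambda^2)$, and $p^TN_\lambda q=1$ is solved by
\[
p=\begin{pmatrix}1\\0\end{pmatrix},\qquad q=\frac1{1-\lambda^2}\begin{pmatrix}1-\lambda\cos\phi\\-\lambda\sin\phi\end{pmatrix}.
\]
Here $|q|^2=(1-2\lambda\cos\phi+\lambda^2)/(1-\lambda^2)^2$ is largest at $\phi=\pi$, so $\|p\|=1$ and $\|q\|=1/|1-\lambda|$: the bound of Lemma~\ref{lem:mobius} is attained. The obstruction has disappeared for each single $\lambda\neq1$, but it survives as a statement about size: along a sequence $\lambda_n\to1$ the equation $p_n^TN_{\lambda_n}q_n=1$ has no \emph{bounded} sequence of solutions.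

This dictates the construction. We need a PID $A\subset C(S)$ that contains the entries of $N_{\lambda_n}$ for some sequence $\lambda_n\to1$; by Lemma~\ref{lem:singular} it cannot contain those of $N_1$. We then pass to bounded sequences in $A$, where the sequence $(N_{\lambda_n})$ has no diagonal reduction, and we divide by an ultrafilter to obtain a domain. To keep the Bezout property under the boundedness constraint, $A$ must have enough units to rescale greatest common divisors; these come from density in $C(S)$. To control prime ideals, the prime elements of $A$ must have few zeros.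

\section{A dense principal ideal domain of functions on the circle}\label{sec:A}

We start from the coordinate ring $k[x,y]/(x^2+y^2-\sqrt2)$ of $S$ over a suitable subfield $k$ of $\mathbb R$. The field must be small enough to make this ring a PID; in particular it must not contain $\sqrt[4]2$, for otherwise $\cos\phi=x/\sqrt[4]{2}$ and $\sin\phi=y/\sqrt[4]{2}$ would lie in the ring. It must also be large enough that prime elements have few real zeros. The intersection of the field of real algebraic numbers with a conjugate copy in which $-\sqrt2$ is a square meets both demands.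

\subsection*{The field $k$}

Let $\overline{\mathbb Q}\subset\mathbb C$ be the field of algebraic numbers, $\gamma$ complex conjugation on $\overline{\mathbb Q}$, and $k_1=\overline{\mathbb Q}\cap\mathbb R$ its fixed field. Extend the nontrivial automorphism of $\mathbb Q(\sqrt2)$ to an automorphism $\sigma$ of $\overline{\mathbb Q}$, so that $\sigma(\sqrt2)=-\sqrt2$. The field $k_2=\sigma(k_1)$ is the fixed field of the involution $\gamma'=\sigma\gamma\sigma^{-1}$. Put
\[
k=k_1\cap k_2 .
\]
Then $k\subset\mathbb R$, and $\sqrt2\in k$ because $\sqrt2=\sigma(-\sqrt2)\in k_2$.

\begin{lemma}\label{lem:k}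
Let $\kappa$ be a finite extension of $k$.
\begin{itemize}
\item[(a)] If $[\kappa:k]$ is odd, then $u^2+v^2=\sqrt2$ has no solution in $\kappa$.
\item[(b)] There are at most two $k$-homomorphisms $\kappa\to\mathbb R$.
\end{itemize}
\end{lemma}

\begin{proof}
Since the characteristic is zero, $\kappa=k(\xi)$ for some $\xi$, with minimal polynomial $\mu$ over $k$ of degree $[\kappa:k]$. The $k$-homomorphisms from $\kappa$ to a field $F\supset k$ correspond to the roots of $\mu$ in $F$.

(a) Let $\deg\mu$ be odd. Applying $\sigma^{-1}$ to the coefficients of $\mu$ gives a polynomial of odd degree over $k_1$. It has a real root, which is algebraic and so lies in $k_1$. Applying $\sigma$, we find a root of $\mu$ in $k_2$, hence a $k$-homomorphism $\kappa\to k_2$. A solution of $u^2+v^2=\sqrt2$ in $\kappa$ would thus give one in $k_2$. But $\eta=\sigma(\sqrt[4]2)\in k_2$ is nonzero and $\eta^2=\sigma(\sqrt2)=-\sqrt2$, so we would have $u^2+v^2+\eta^2=0$ in $k_2$. Applying $\sigma^{-1}$ gives a vanishing sum of three real squares, one of them nonzero, which is impossible.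

(b) We must show that $\mu$ has at most two real roots. Suppose that it has a real root $\xi_0$. Let $L\subset\overline{\mathbb Q}$ be the splitting field of $\mu$ over $k$ and $G=\operatorname{Gal}(L/k)$. The involutions $\gamma,\gamma'$ fix $k$ pointwise, so they permute the roots of $\mu$ and restrict to elements $s,s'\in G$ with $s^2=s'^2=1$. The fixed field of the subgroup generated by $s,s'$ is $L\cap k_1\cap k_2=k$, so this subgroup is $G$.

A group generated by two involutions is of dihedral type, and the claim is the analogue of the fact that a reflection of a polygon fixes at most two vertices. In detail, let $t=ss'$. Then $sts=s's=t^{-1}$, so $st^m=t^{-m}s$ for all $m\in\mathbb Z$. Hence the elements $t^m$ and $t^ms$ form a subgroup; it contains $s$ and $s'=st=t^{-1}s$, so it equals $G$. Since $G$ is transitive on the roots of $\mu$ and $s\xi_0=\xi_0$, every root has the form $t^m\xi_0$. Let $d\ge1$ be least with $t^d\xi_0=\xi_0$; then $t^m\xi_0=t^{m'}\xi_0$ if and only if $m\equiv m'\pmod d$. The root $t^m\xi_0$ is real if and only if it is fixed by $s$, and $st^m\xi_0=t^{-m}s\xi_0=t^{-m}\xi_0$. So it is real if and only if $2m\equiv0\pmod d$,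 which has at most two solutions modulo $d$.
\end{proof}

\subsection*{The coordinate ring $D$}

Let $D=k[x,y]/(x^2+y^2-\sqrt2)$. Division by the monic polynomial $y^2+(x^2-\sqrt2)$ in $y$ shows that $D$ is a free $k[x]$-module with basis $1,y$. Since $k\subset\mathbb R$, elements of $D$ define continuous functions on $S$. For $f=\alpha+\beta y$ with $\alpha,\beta\in k[x]$ put
\[
\nu(f)=(\alpha+\beta y)(\alpha-\beta y)=\alpha^2+x^2\beta^2-\sqrt2\,\beta^2\in k[x],\qquad m(f)=\max(\deg\alpha,\ \deg\beta+1),
\]
with $\deg0=-\infty$.

\begin{lemma}\label{lem:norm}
The ring $D$ is a domain. If $0\neq f\in D$, then $\dim_kD/fD=2m(f)$ and $f$ has finitely many zeros on $S$. In particular, $D$ is a subring of $C(S)$.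
\end{lemma}

\begin{proof}
Let $f=\alpha+\beta y\neq0$. The leading terms of $\alpha^2$ and $x^2\beta^2$ have positive real coefficients and cannot cancel, so $\alpha^2+x^2\beta^2$ has degree $2m(f)$, while $\beta^2$ has smaller degree. Thus $\nu(f)\ne0$ and $\deg\nu(f)=2m(f)$. If $fg=0$, then $\nu(f)g=0$, so $g=0$ because $D$ is free over $k[x]$. In the basis $1,y$, multiplication by $f$ has the matrix $\left(\begin{smallmatrix}\alpha&\beta(\sqrt2-x^2)\\ \beta&\alpha\end{smallmatrix}\right)$, of determinant $\nu(f)$. By the Smith normal form over $k[x]$, its cokernel $D/fD$ is isomorphic to $k[x]/(d_1)\oplus k[x]/(d_2)$, where $d_1d_2$ is a constant multiple of $\nu(f)$; so its dimension is $\deg\nu(f)$. Finally, if $(u,v)\in S$ is a zero of $f$, then $u$ is a root of $\nu(f)$, which leaves finitely many possibilities.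
\end{proof}

Every nonzero principal ideal has even codimension, so $D$ can be a PID only if all its residue fields have even degree over $k$. Lemma~\ref{lem:k}(a) provides this, and a dimension count shows that it is enough.

\begin{proposition}\label{prop:D}
The ring $D$ is a PID. For every nonzero maximal ideal $\mathfrak q$ the degree $[D/\mathfrak q:k]$ is finite and even, and every prime element of $D$ has at most two zeros on $S$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:norm}, every nonzero ideal has finite codimension over $k$. Let $\mathfrak q\neq0$ be maximal and $\kappa=D/\mathfrak q$. The images of $x,y$ solve $u^2+v^2=\sqrt2$ in $\kappa$, so $[\kappa:k]=2e$ is even by Lemma~\ref{lem:k}(a). The space of all $\alpha+\beta y$ with $\deg\alpha\le e$ and $\deg\beta\le e-1$ has dimension $2e+1$, so its map to $\kappa$ has a nonzero element $f$ in its kernel. Then $fD\subset\mathfrak q$ and $\dim_kD/fD=2m(f)\le2e=\dim_kD/\mathfrak q$, which forces $fD=\mathfrak q$.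

Now let $\mathfrak a$ be a nonzero ideal; we show by induction on its codimension that it is principal. If $\mathfrak a\neq D$, then $\mathfrak a$ lies in a maximal ideal $\pi D$, and $\mathfrak a=\pi\mathfrak b$ with $\mathfrak b=\{g\in D:\pi g\in\mathfrak a\}$. Multiplication by $\pi$ gives $D/\mathfrak b\cong\pi D/\mathfrak a$, which has smaller dimension than $D/\mathfrak a$. So $\mathfrak b$ is principal, and hence so is $\mathfrak a$.

Let $\pi$ be a prime element; then $\kappa=D/\pi D$ is a field. Evaluation at a zero $z\in S$ of $\pi$ is a $k$-homomorphism $D\to\mathbb R$ that kills $\pi$, so it induces a $k$-homomorphism $\kappa\to\mathbb R$. This homomorphism determines $z$, whose coordinates are the images of $x$ and $y$. By Lemma~\ref{lem:k}(b) there are at most two zeros.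
\end{proof}

\begin{example}\label{ex:lines}
Let $f=ax+by+c$ with $a,b,c\in k$ and $(a,b)\ne(0,0)$. Then $m(f)=1$, so $fD$ has codimension $2$. A maximal ideal containing $f$ has even positive codimension at most $2$, so it equals $fD$. Thus every line defined over $k$ is prime: its two intersection points with the circle cannot be separated over $k$. For instance, $x$ is a prime element with the two zeros $(0,\pm\sqrt[4]2)$.
\end{example}

\begin{remark}\label{rem:fields}
Both halves of the definition of $k$ are needed. Let $D_F$ be the analogous ring over a field $F$ with $\sqrt2\in F\subset\mathbb R$; the proof of Lemma~\ref{lem:norm} applies to it. The ring $D_{k_1}$ contains $\cos\phi$ and $\sin\phi$, so it is not a PID by Lemma~\ref{lem:singular}. For $F=\mathbb Q(\sqrt2)\subset k_2$ the proof of Lemma~\ref{lem:k}(a) is unchanged, so $D_F$ is a PID with residue fields of even degree, but primes can have more zeros. The cubic $g=8x^3-6x+1$ has no rational root, so it is irreducible over $\mathbb Q$ and over the quadratic extension $F$, and it changes sign between consecutive points of $-1,0,\frac12,1$. A residue field of $D_F/gD_F$ contains the cubic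 field $F[x]/(g)$ and has even degree at most $6$, so its degree is $6=\dim_FD_F/gD_F$. Hence $g$ is a prime element of $D_F$ with six zeros on $S$.
\end{remark}

\subsection*{The ring $A$}

The units of $D$ are the nonzero constants, by Lemma~\ref{lem:norm}. To have enough units we invert everything that does not vanish on $S$. Let $\Sigma\subset D$ be the multiplicative set of elements without zeros on $S$, and let $A=\Sigma^{-1}D$, a subring of $C(S)$ that contains $k$, $x$ and $y$.

\begin{proposition}\label{prop:A}
The ring $A\subset C(S)$ has the following properties.
\begin{itemize}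
\item[(A1)] $A$ is a PID containing $\mathbb Q$. Each nonzero element has finitely many zeros on $S$, and coprime elements, in particular nonassociate primes, have no common zero.
\item[(A2)] An element of $A$ is a unit if and only if it has no zero on $S$.
\item[(A3)] Every prime element of $A$ has at most two zeros on $S$.
\item[(A4)] For every continuous $\rho\colon S\to(0,\infty)$ there is a unit $g$ of $A$ with $\rho/2\le g\le2\rho$ on $S$.
\end{itemize}
\end{proposition}

\begin{proof}
Every ideal $\mathfrak a$ of $A$ is generated by $\mathfrak a\cap D$, which is principal, so $A$ is a PID. An element $f/s$ with $f\in D$, $s\in\Sigma$ has the same zeros as $f$. This gives the finiteness in (A1), and it gives (A2): if $f/s$ has no zero, then $f\in\Sigma$ and $s/f\in A$; conversely, a unit of a subring of $C(S)$ cannot vanish. A relation $uf+vg=1$ excludes a common zero of $f$ and $g$, and nonassociate primes of a PID are coprime. If $\pi$ is a prime element of $A$, then $\pi A\cap D$ is a nonzero prime ideal $\pi_0D$ and $\pi A=\pi_0A$. So $\pi$ is $\pi_0$ times a unit, and (A3) follows from Proposition~\ref{prop:D}.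

For (A4), the real polynomials in $x,y$ form an algebra that contains the constants and separates the points of $S$, so it is uniformly dense in $C(S)$ by the Stone--Weierstrass theorem. Approximating coefficients, we see that the polynomials with rational coefficients are dense as well, and they lie in $A$. Choose $g\in A$ with $\|g-\rho\|\le\frac12\min\rho$. Then $\rho/2\le g\le3\rho/2$, and $g$ is a unit by (A2).
\end{proof}

\section{Bounded sequences modulo an ultrafilter}\label{sec:R}

Recall that an \emph{ultrafilter} on $\mathbb N$ is a family $\mathcal U$ of nonempty subsets that is closed under finite intersections and supersets and contains, for each $E\subset\mathbb N$, either $E$ or its complement. It follows that $E\cup E'\in\mathcal U$ implies $E\in\mathcal U$ or $E'\in\mathcal U$. The ultrafilter is \emph{nonprincipal} if it contains no finite set; such ultrafilters exist by Zorn's lemma. Fix one. ``For almost all $n$'' means for all $n$ in some member of $\mathcal U$; finitely many statements that each hold for almost all $n$ hold simultaneously for almost all $n$.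

Let $R$ be the ring of sequences $(f_n)$ in $A$ with $\sup_n\|f_n\|<\infty$, modulo the ideal of sequences with $f_n=0$ for almost all $n$. The class of $(f_n)$ is written $f=[f_n]$, so that $[f_n]=[g_n]$ if and only if $f_n=g_n$ for almost all $n$. If $f_n\in A$ is given only for $n$ in some member of $\mathcal U$, with $\|f_n\|$ bounded there, we put $f_n=0$ for the other $n$ and obtain a well-defined element of $R$. Constant sequences embed $A$, and hence $\mathbb Q$, in $R$.

The ring $R$ is a domain: if $f_ng_n=0$ for almost all $n$, then $\{n:f_n=0\}\cup\{n:g_n=0\}\in\mathcal U$ because $A$ is a domain, so $f=0$ or $g=0$.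

In $A$, two elements are coprime when they have no common zero. In $R$ this must hold uniformly.

\begin{lemma}\label{lem:coprime}
Elements $f,g\in R$ are coprime if and only if there is $\delta>0$ such that $f_n^2+g_n^2\ge\delta$ on $S$ for almost all $n$.
\end{lemma}

\begin{proof}
Suppose that the inequality holds. By (A2), $u_n=f_n/(f_n^2+g_n^2)$ and $v_n=g_n/(f_n^2+g_n^2)$ lie in $A$ for almost all $n$, and they are bounded by $(f_n^2+g_n^2)^{-1/2}\le\delta^{-1/2}$. So $u,v\in R$ and $uf+vg=1$. Conversely, if $uf+vg=1$ in $R$ and $u_n^2+v_n^2\le C$ on $S$ for all $n$, then the Cauchy--Schwarz inequality gives $1\le C(f_n^2+g_n^2)$ for almost all $n$.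
\end{proof}

\begin{proposition}\label{prop:bezout}
The ring $R$ is a Bezout domain.
\end{proposition}

For each $n$ the elements $f_n,g_n$ have a greatest common divisor $d_n$ in $A$. The difficulty is that $d_n$ is determined only up to a unit, and for a careless choice the cofactors $f_n/d_n$, $g_n/d_n$ may be unbounded or may both become small. Property (A4) supplies a unit that brings the vector of cofactors to length about $1$ at every point.

\begin{proof}
By induction on the number of generators it suffices to show that $fR+gR$ is principal for $f,g\in R$, not both zero. For almost all $n$ the elements $f_n,g_n$ are not both zero; consider such $n$. Let $d_n$ generate $f_nA+g_nA$, and write $f_n=d_n\varphi_n$, $g_n=d_n\psi_n$. By (C3) and (A1), $\varphi_n$ and $\psi_n$ have no common zero, so $\rho_n=\sqrt{\varphi_n^2+\psi_n^2}$ is positive. By (A4) there is a unit $h_n$ of $A$ with $\rho_n/2\le h_n\le2\rho_n$. Put $F_n=\varphi_n/h_n$ and $G_n=\psi_n/h_n$. Then $F_n^2+G_n^2=\rho_n^2/h_n^2$ lies between $\frac14$ and $4$. So $F=[F_n]$ and $G=[G_n]$ belong to $R$, and by Lemma~\ref{lem:coprime} there are $u,v\in R$ with $uF+vG=1$. Let $e=uf+vg\in R$.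 Since $f_n=d_nh_nF_n$ and $g_n=d_nh_nG_n$, we have
\[
u_nf_n+v_ng_n=d_nh_n(u_nF_n+v_nG_n)=d_nh_n
\]
for almost all $n$. Hence $f=eF$ and $g=eG$, and $fR+gR=eR$.
\end{proof}

Choose rational numbers $a_n>0$ with $a_n\to1/\sqrt[4]2$, and put $\lambda_n=a_n\sqrt[4]2$, so that $\lambda_n\to1$. Then $\lambda_n\cos\phi=a_nx$ and $\lambda_n\sin\phi=a_ny$ lie in $A$ and are bounded. Let $X=[a_nx]$, $Y=[a_ny]$ and
\[
N=\begin{pmatrix}1+X&Y\\ Y&1-X\end{pmatrix},
\]
the matrix over $R$ represented by the sequence $(N_{\lambda_n})$.

\begin{proposition}\label{prop:notEDR}
The matrix $N$ admits no diagonal reduction over $R$.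
\end{proposition}

\begin{proof}
The entries of $N$ generate the unit ideal, since $(1+X)+(1-X)=2$ is a unit. If $N$ admitted diagonal reduction, Lemma~\ref{lem:pq} would give $p,q\in R^2$ with $p^TNq=1$. Representatives are continuous maps $p_n,q_n\colon S\to\mathbb R^2$ with $\|p_n\|,\|q_n\|\le C$ for all $n$, and $p_n^TN_{\lambda_n}q_n=1$ for all $n$ in some $E\in\mathcal U$. By Lemma~\ref{lem:mobius}, $|\lambda_n-1|\,C^2\ge1$ for $n\in E$. The set $E$ is infinite because $\mathcal U$ is nonprincipal, and this contradicts $\lambda_n\to1$.
\end{proof}

\begin{remark}\label{rem:det}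
The determinant $1-\lambda_n^2=1-\sqrt2\,a_n^2$ is a nonzero element of $k$, since $a_n$ is rational. So each $N_{\lambda_n}$ is invertible over $A$, and $\det N$ is a nonzero element of $R$ represented by constants tending to $0$. Boundedness is the only thing that prevents the reduction. Property (A3) has not been used so far; by Remark~\ref{rem:fields}, the field $\mathbb Q(\sqrt2)$ in place of $k$ would already give a Bezout domain that is not an elementary divisor ring.
\end{remark}

\section{Nonzero primes lie in at most two maximal ideals}\label{sec:primes}

It helps to see some ideals of $R$ first. Recall that every bounded real sequence $(t_n)$ has a unique \emph{limit along $\mathcal U$}, the number $t$ such that for each $\epsilon>0$ we have $|t_n-t|<\epsilon$ for almost all $n$. It is additive and multiplicative, does not change when $t_n$ is altered off a member of $\mathcal U$, and equals the ordinary limit when that exists.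

\begin{example}\label{ex:two}
For $z\in S$ the map $[f_n]\mapsto\lim_{\mathcal U}f_n(z)$ is a ring homomorphism $R\to\mathbb R$. It is onto, since every real number is a limit of rationals, so its kernel $\mathfrak m_z$ is a maximal ideal. These ideals are distinct: if $z,z'$ have different first coordinates $u\ne u'$ and $\beta_n\to u$ are rational, then $[x-\beta_n]$ lies in $\mathfrak m_z$ and not in $\mathfrak m_{z'}$; if the second coordinates differ, use $y$. By Remark~\ref{rem:det} the nonzero element $\det N$ lies in every $\mathfrak m_z$, so the hypothesis of Proposition~\ref{prop:finite} fails, as it must.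

The prime element $x$ of $D$ (Example~\ref{ex:lines}) has zeros $z_\pm=(0,\pm\sqrt[4]2)$, so $xD$ does not meet $\Sigma$ and $x$ is prime in $A$. Let $\mathfrak p_0$ be the ideal of all $[f_n]$ such that $x\mid f_n$ in $A$ for almost all $n$. It is proper, contains $x$, and is prime: if $x\mid f_ng_n$ for almost all $n$, then $\{n:x\mid f_n\}\cup\{n:x\mid g_n\}\in\mathcal U$. It is contained in both $\mathfrak m_{z_+}$ and $\mathfrak m_{z_-}$. The two zeros of a prime element of $A$ thus tie two maximal ideals of $R$ to one prime ideal.
\end{example}

To show that a nonzero prime $\mathfrak p$ cannot lie in three maximal ideals $\mathfrak m_1,\mathfrak m_2,\mathfrak m_3$, we factor an element of $\mathfrak p$ as $r_1r_2r_3$ with $r_i\notin\mathfrak m_i$. Lemma~\ref{lem:coprime} turns this into a problem about functions: each $\mathfrak m_i$ will give a closed set $T_i\subset S$ on which a chosen element of $\mathfrak m_i$ is small, the three sets are disjoint, and $r_i\notin\mathfrak m_i$ follows once $|r_i|$ is bounded below on $T_i$. The factorization is carried out in $A$ for each $n$, so the bounds must not depend on the data.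

\begin{lemma}\label{lem:factor}
Let $T_1,T_2,T_3$ be pairwise disjoint closed subsets of $S$, and let $0\ne f\in A$ with $\|f\|\le1$. Then $f=r_1r_2r_3$ with $r_i\in A$, $\|r_i\|\le4$, and $|r_i|\ge\frac14$ on $T_i$ for $i=1,2,3$.
\end{lemma}

There are two difficulties, and each is visible in a simple case.

\emph{Zeros.} Let $f$ be prime. It must divide one of the $r_i$, which then inherits all zeros of $f$. Since $f$ has at most two zeros, one of the three disjoint sets contains none of them, and we give $f$ to the corresponding factor. With two sets this fails: if $T_1=\{z_+\}$ and $T_2=\{z_-\}$, then in any factorization $x/2=r_1r_2$ some $r_i$ is divisible by $x$ and vanishes on $T_i$.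

\emph{Size.} Let $f=\eta$ be a rational constant with $0<\eta\le1$, possibly tiny. There are no zeros, but the smallness of $\eta$ must be shared among the factors so that $r_i$ receives none of it on $T_i$. Take continuous $\theta_1,\theta_2,\theta_3\ge0$ with sum $1$ and $\theta_i=0$ on $T_i$. The functions $\eta^{\theta_i}$ have product $\eta$, are at most $1$, and the $i$th equals $1$ on $T_i$. By (A4) there are units $r_1,r_2$ within a factor $2$ of $\eta^{\theta_1},\eta^{\theta_2}$, and then $r_3=\eta/(r_1r_2)$ is within a factor $4$ of $\eta^{\theta_3}$.

In general we aim at $|r_i|\approx|f|^{\theta_i}$. This is compatible with the distribution of the primes if, near a zero assigned to $r_i$, the exponent $\theta_i$ equals $1$ and the other two vanish.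

\begin{proof}[Proof of Lemma~\ref{lem:factor}]
\emph{Grouping the primes.} Write $f$ as a unit $\varepsilon$ times a product of primes taken from a fixed set of representatives of the associate classes. By (A3), a prime $\pi$ has at most two zeros, and each zero lies in at most one $T_i$; so we can fix an index $i(\pi)$ such that $\pi$ has no zero on $T_{i(\pi)}$. Let $F_i$ be the product, with multiplicity, of the prime factors $\pi$ of $f$ with $i(\pi)=i$, and let $Z_i$ be the zero set of $F_i$. Then $f=\varepsilon F_1F_2F_3$ and $Z_i\cap T_i=\emptyset$. By (A1) the sets $Z_i$ are finite and pairwise disjoint, since each prime goes into one $F_i$ only. The zero set of $f$ is $Z=Z_1\cup Z_2\cup Z_3$.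

\emph{The exponents.} Choose pairwise disjoint closed arcs $W_z$ of positive length centered at the points $z\in Z$, so short that $W_z\cap T_i=\emptyset$ for $z\in Z_i$; this is possible because $Z$ is finite and $T_i$ is closed. Note that $W_z\cap Z=\{z\}$. Let
\[
K_i=T_i\cup\bigcup_{z\in Z\setminus Z_i}W_z ,
\]
the closed set on which $\theta_i$ is to vanish. No point lies in all three $K_i$. Indeed, a point of $W_z$ with $z\in Z_i$ lies neither in $T_i$ nor in another arc, so it is not in $K_i$; and a point outside all arcs that lay in every $K_i$ would lie in every $T_i$. Let $\Delta_i$ be the distance to $K_i$ (and $\Delta_i=1$ if $K_i$ is empty), a continuous function with zero set $K_i$, and put $\theta_i=\Delta_i/(\Delta_1+\Delta_2+\Delta_3)$. The $\theta_i$ are continuous and nonnegative with sum $1$, and $\theta_i=0$ on $K_i$. If $z\in Z_i$, then $W_z\subset K_j$ for $j\ne i$, so $\theta_i=1$ on $W_z$.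

\emph{The factors.} For $i=1,2$ the function $\rho_i=|f|^{\theta_i}/|F_i|$ is continuous and positive on $S\setminus Z$. It extends to a positive continuous function on $S$. If $z\in Z_i$, then on $W_z\setminus\{z\}$ it equals $|\varepsilon\prod_{j\neq i}F_j|$, which has no zero on $W_z$. If $z\in Z\setminus Z_i$, then on $W_z\setminus\{z\}$ it equals $1/|F_i|$, and $F_i$ has no zero on $W_z$. By (A4) there are units $g_1,g_2$ of $A$ with $\rho_i/2\le g_i\le2\rho_i$. Put
\[
r_1=F_1g_1,\qquad r_2=F_2g_2,\qquad r_3=\varepsilon F_3/(g_1g_2).
\]
These lie in $A$ and have product $f$. On $S\setminus Z$ we have $\frac12|f|^{\theta_i}\le|r_i|\le2|f|^{\theta_i}$ for $i=1,2$. Since $|r_3|=|f|/(|r_1||r_2|)$ and $\theta_3=1-\theta_1-\theta_2$, it follows that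
\begin{equation}\label{eq:size}
\tfrac14|f|^{\theta_i}\le|r_i|\le4|f|^{\theta_i}\quad\text{on }S\setminus Z\qquad(i=1,2,3).
\end{equation}
As $|f|\le1$ and $S\setminus Z$ is dense, $\|r_i\|\le4$. At a point of $T_i\setminus Z$ we have $\theta_i=0$, so $|r_i|\ge\frac14$ by \eqref{eq:size}. A point $z\in T_i\cap Z$ is not in $Z_i$, so $\theta_i=0$ on $W_z$; then $|r_i|\ge\frac14$ on $W_z\setminus\{z\}$, and at $z$ by continuity.
\end{proof}

\begin{proposition}\label{prop:two}
Every nonzero prime ideal of $R$ is contained in at most two maximal ideals.
\end{proposition}

\begin{proof}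
Suppose that a nonzero prime $\mathfrak p$ lies in three distinct maximal ideals $\mathfrak m_1,\mathfrak m_2,\mathfrak m_3$. For $i\neq j$ we have $\mathfrak m_i+\mathfrak m_j=R$, so there are $a_{ij}\in\mathfrak m_i$ with $a_{ij}+a_{ji}=1$. By Proposition~\ref{prop:bezout} the ideal generated by the two elements $a_{ij}$, $j\ne i$, has a generator $h_i\in\mathfrak m_i$. Since $h_i\mid a_{ij}$ and $h_j\mid a_{ji}$, we have $(h_i,h_j)=1$. By Lemma~\ref{lem:coprime} there is $\delta>0$ such that, for almost all $n$, $h_{i,n}^2+h_{j,n}^2\ge3\delta^2$ on $S$ for all $i\ne j$. For these $n$ the closed sets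
\[
T_{i,n}=\{s\in S:|h_{i,n}(s)|\le\delta\}\qquad(i=1,2,3)
\]
are pairwise disjoint, since at a point of $T_{i,n}\cap T_{j,n}$ the sum of squares would be at most $2\delta^2$.

Take $0\ne f\in\mathfrak p$. Dividing by a positive integer, which is a unit of $R$, we may assume $\|f_n\|\le1$ for all $n$. For almost all $n$ we have $f_n\neq0$, and Lemma~\ref{lem:factor} gives $f_n=r_{1,n}r_{2,n}r_{3,n}$ with $\|r_{i,n}\|\le4$ and $|r_{i,n}|\ge\frac14$ on $T_{i,n}$. The uniform upper bound gives elements $r_i=[r_{i,n}]\in R$ with $r_1r_2r_3=f$. Off $T_{i,n}$ we have $|h_{i,n}|>\delta$, so $r_{i,n}^2+h_{i,n}^2\ge\min(\frac1{16},\delta^2)$ on $S$ for almost all $n$. By Lemma~\ref{lem:coprime}, $(r_i,h_i)=1$. Since $h_i\in\mathfrak m_i$, we get $r_i\notin\mathfrak m_i$, hence $r_i\notin\mathfrak p$, for $i=1,2,3$. This contradicts $r_1r_2r_3\in\mathfrak p$.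
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The ring $R$ of Section~\ref{sec:R} is a Bezout domain by Proposition~\ref{prop:bezout}. It satisfies (i) by Proposition~\ref{prop:two} and (ii) by Proposition~\ref{prop:notEDR}.
\end{proof}

\section{The case of a unique maximal ideal}\label{sec:B}

We verify Kaplansky's condition. Given $(a,b,c)=1$, we want $pb+qc$ coprime to $a$. If $b$ is coprime to $a$, then $p=1$, $q=0$ work; if $b$ is coprime to $c$, we can make $pb+qc=1$. The hypothesis of Theorem~\ref{thm:B} lets us split any $b\neq0$ into a factor of each kind, and it is used only for this.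

\begin{lemma}\label{lem:split}
Let $R$ be a Bezout domain in which every nonzero prime ideal is contained in a unique maximal ideal. If $(a,b,c)=1$ and $b\ne0$, then $b=rs$ with $(r,a)=1$ and $(s,c)=1$.
\end{lemma}

\begin{proof}
If $a$ is a unit, take $r=b$, $s=1$; if $c$ is a unit, take $r=1$, $s=b$. Assume that neither is a unit, and let
\[
\Omega=\{rs:(r,a)=1,\ (s,c)=1\}.
\]
It contains $1$ and is multiplicatively closed by (C2). It does not contain $0$, because $(0,a)=1$ or $(0,c)=1$ would make $a$ or $c$ a unit.

The set $\Omega$ is closed under divisors; this is where the Bezout property enters. Let $gt=rs$ with $(r,a)=1$ and $(s,c)=1$. Let $r'$ generate $gR+rR$, which is nonzero, and write $g=r'g'$, $r=r'r''$. By (C3) there are $u,v$ with $ug'+vr''=1$. Canceling $r'$ in $gt=rs$ gives $g't=r''s$, so $s=ug's+vr''s=g'(us+vt)$. Thus $g'\mid s$ and $r'\mid r$, and (C1) gives $(r',a)=1$ and $(g',c)=1$. Hence $g=r'g'\in\Omega$.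

Suppose $b\notin\Omega$. Then $bR\cap\Omega=\emptyset$. Recall that an ideal that is maximal among the ideals containing $bR$ and disjoint from a multiplicatively closed set is prime, and that one exists by Zorn's lemma. So there is a prime $\mathfrak p\ni b$ with $\mathfrak p\cap\Omega=\emptyset$, and $\mathfrak p\neq0$. If $\mathfrak p+aR=R$, then some $g\in\mathfrak p$ is coprime to $a$, and $g=g\cdot1\in\Omega$, which is impossible. So $\mathfrak p+aR$ is a proper ideal. If $\mathfrak p+cR=R$, then some $g\in\mathfrak p$ is coprime to $c$, and $g=1\cdot g\in\Omega$; so $\mathfrak p+cR$ is proper too. Each of these two ideals lies in a maximal ideal containing $\mathfrak p$, and there is only one such maximal ideal $\mathfrak m$. Then $a,b,c\in\mathfrak m$, contrary to $(a,b,c)=1$.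
\end{proof}

\begin{remark}
The lemma fails in the ring of Theorem~\ref{thm:A}. With the notation of Example~\ref{ex:two}, take rationals $\beta_n\ge1$ with $\beta_n\to\sqrt[4]2$, and let $a=[y-\beta_n]\in\mathfrak m_{z_+}$, $b=x$, $c=[y+\beta_n]\in\mathfrak m_{z_-}$. Then $c-a=[2\beta_n]$ is a unit, so $(a,b,c)=1$. If $x=rs$, then $r$ or $s$ lies in $\mathfrak p_0\subset\mathfrak m_{z_+}\cap\mathfrak m_{z_-}$, which rules out $(r,a)=1$ in the first case and $(s,c)=1$ in the second.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $(a,b,c)=1$. If $b=0$, then $(a,c)=1$, and $p=q=1$ satisfy the condition of Theorem~\ref{thm:kap}. Let $b\neq0$, write $b=rs$ as in Lemma~\ref{lem:split}, and choose $p,t$ with $sp+ct=1$. With $q=rt$ we get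
\[
pb+qc=r(sp+ct)=r\neq0 ,
\]
which is coprime to $a$. It need not be coprime to $p$, so we remove the common factor of $p$ and $q$. Let $g$ generate $pR+qR$; it is nonzero because $r\ne0$. Write $p=gp_1$ and $q=gq_1$, with $(p_1,q_1)=1$ by (C3), and put $r_1=p_1b+q_1c$. Then $gr_1=r$, so $(r_1,a)=1$ by (C1). From $sp+ct=1$ and $p_1\mid p$ we get $(p_1,c)=1$, hence $(p_1,q_1c)=1$ by (C2). Since $r_1\equiv q_1c\pmod{p_1}$, this says $(p_1,r_1)=1$. By (C2) again, $(p_1a,\,p_1b+q_1c)=1$, and Theorem~\ref{thm:kap} shows that $R$ is an elementary divisor ring.
\end{proof}

\begin{thebibliography}{9}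

\bibitem{Kap}
I. Kaplansky, \emph{Elementary divisors and modules}, Trans. Amer. Math. Soc. 66 (1949).

\bibitem{ZR}
Bohdan Zabavsky and Oleh Romaniv, \emph{J-Noetherian Bezout domain which is not a ring of stable range 1}, arXiv:1812.11195 (2018).

\end{thebibliography}
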